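# Pencils of hyperplane sections and the smoothness of $\mathrm{Fol}(X,2)$

Everything is over $\mathbb C$. For a vector space $M$, $\mathbb P(M)$ is the space of lines in $M$, and $G(2,V)$ is the Grassmannian of $2$-dimensional subspaces of $V$.

## 1. One-forms on $\mathbb P^3$ and the Klein quadric

By the Euler sequence, a section of $\Omega^1_{\mathbb P^3}(2)$ is a form $\omega=\sum_j A_j\,dX_j$ with linear coefficients $A_j=\sum_i c_{ij}X_i$ such that $\sum_j X_jA_j=0$. The last condition says that the matrix $(c_{ij})$ is antisymmetric, so
$$\omega=\sum_{0\le i<j\le 3}c_{ij}\,(X_i\,dX_j-X_j\,dX_i),$$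
and there are six free coefficients. When is the plane field $\ker\omega$ tangent to a family of surfaces? By Frobenius, exactly when $\omega\wedge d\omega=0$. Let us compute this in the chart $X_0=1$ with coordinates $x_1,x_2,x_3$. Here
$$\omega=(c_{01}-c_{12}x_2-c_{13}x_3)\,dx_1+(c_{02}+c_{12}x_1-c_{23}x_3)\,dx_2+(c_{03}+c_{13}x_1+c_{23}x_2)\,dx_3,$$
$$d\omega=2\,(c_{12}\,dx_1\wedge dx_2+c_{13}\,dx_1\wedge dx_3+c_{23}\,dx_2\wedge dx_3).$$
The coefficient of $dx_1\wedge dx_2\wedge dx_3$ in $\tfrac12\omega\wedge d\omega$ is
$$c_{23}(c_{01}-c_{12}x_2-c_{13}x_3)-c_{13}(c_{02}+c_{12}x_1-c_{23}x_3)+c_{12}(c_{03}+c_{13}x_1+c_{23}x_2).$$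
The terms in $x_1,x_2,x_3$ cancel, and
$$\omega\wedge d\omega=2\,(c_{01}c_{23}-c_{02}c_{13}+c_{03}c_{12})\,dx_1\wedge dx_2\wedge dx_3 .$$

So integrability is one quadratic equation on $\mathbb P^5$, and it is the Plücker equation of $G(2,4)$. The partial derivatives of this quadric are, up to sign, the six coordinates. They have no common zero in $\mathbb P^5$, so the zero scheme is smooth, and in particular reduced. Its points are the decomposable $(c_{ij})$, that is, the forms $\omega=f\,dg-g\,df$ with $f,g$ independent linear forms: the foliation by the planes of the pencil $\langle f,g\rangle$. At $\omega=dx_1$ (where $c_{01}=1$ and the other $c_{ij}$ vanish) the linearized equation is $c_{23}=0$.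

Two things made this work: the coordinate-dependent terms canceled, and the remaining equation was a Plücker relation. On other homogeneous spaces there are many more forms and many more equations, and neither event is guaranteed. A quadratic system can also have a bad zero scheme over a good zero set: $t^2=0$ in $\mathbb P^1$ is one point, but with a one-dimensional Zariski tangent space. So we ask whether, on other spaces, the scheme of integrable forms is still smooth, or at least reduced.

## 2. Distributions, integrability and the scheme $\mathrm{Fol}(X,L)$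

**Definition (cominuscule Grassmannian).** Let $G$ be a simple complex algebraic group and $\alpha=\alpha_k$ a simple root whose coefficient in the highest root is $1$; the corresponding fundamental weight is called cominuscule. Let $P$ be the maximal parabolic subgroup attached to $\alpha$. Then $X=G/P$ is a cominuscule Grassmannian.

Up to isomorphism these are the Grassmannians $G(k,n)$ (including projective spaces), the smooth quadrics of dimension at least $3$, the Lagrangian Grassmannians, the spinor varieties, the Cayley plane $E_6/P_1$ and the Freudenthal variety $E_7/P_7$. For example, in type $A$ the highest root is $\alpha_1+\dots+\alpha_{n-1}$, so every simple root qualifies, and we get all $G(k,n)$. We have $\operatorname{Pic}X\cong\mathbb Z$, with ample generator $\mathcal O_X(1)$.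

**Definition (distribution, foliation).** A codimension one distribution on $X$ is a subsheaf $\mathcal F\subset T_X$ of rank $\dim X-1$ with $T_X/\mathcal F$ torsion free. It is a foliation if $\mathcal F$ is stable under the Lie bracket.

Codimension one distributions with $\det\mathcal F=L^\vee\otimes\omega_X^\vee$ correspond to twisted forms $\omega\in H^0(\Omega^1_X(L))$, up to scalar, that do not vanish in codimension one. Integrability is $\omega\wedge d\omega=0$. This makes sense for twisted forms: if a local representative of $\omega$ is multiplied by a function $f$, then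
$$f\omega\wedge d(f\omega)=f\omega\wedge(df\wedge\omega+f\,d\omega)=f^2\,\omega\wedge d\omega .$$
So we have a quadratic map $\psi_X\colon H^0(\Omega^1_X(L))\to H^0(\Omega^3_X(2L))$, $\omega\mapsto\omega\wedge d\omega$.

**Definition (the schemes).** $\mathrm{IF}(X,L)\subset\mathbb P(H^0(\Omega_X^1(L)))$ is the zero scheme of $\psi_X$, $\mathrm{Dist}(X,L)$ is the open set of forms not vanishing in codimension one, and $\mathrm{Fol}(X,L)=\mathrm{Dist}(X,L)\cap\mathrm{IF}(X,L)$ with the induced scheme structure. For $L=\mathcal O_X(2)$ we write $\mathrm{Fol}(X,2)$, and similarly $\mathrm{Dist}(X,2)$.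

(The projective space of lines is written $\mathbb P(H^0(\Omega^1_X(L))^\vee)$ in the paper of Benedetti, Faenzi and Muniz, "Codimension one foliations on homogeneous varieties", arXiv:2209.06487 (2022), which is the source of the problem.) It is known that $\mathrm{Fol}(\mathbb P^n,2)\cong G(2,n+1)$ in its Plücker embedding; Section 1 did $n=3$.

Since $\psi_X$ is quadratic, its differential at $\omega$ is $\eta\mapsto\omega\wedge d\eta+\eta\wedge d\omega$. So the Zariski tangent space of $\mathrm{IF}(X,L)$ at $[\omega]$ is, up to a twist by a line, $\{\eta:\omega\wedge d\eta+\eta\wedge d\omega=0\}/\mathbb C\omega$.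

Put
$$V=H^0(X,\mathcal O_X(1)),\qquad N=\dim V,\qquad M=H^0(X,\Omega_X^1(2)).$$

**Theorem A.** For every cominuscule Grassmannian $X$, $\mathrm{Fol}(X,2)=\mathrm{IF}(X,\mathcal O_X(2))$, and this scheme is smooth and irreducible of dimension $2(N-2)$; in particular it is reduced. The map $\varphi\colon G(2,V)\to\mathrm{Fol}(X,2)$, $\langle f,g\rangle\mapsto[f\,dg-g\,df]$, is an isomorphism of schemes. At $\omega=f\,dg-g\,df$ with $f,g$ independent,
$$\{\eta\in M:\omega\wedge d\eta+\eta\wedge d\omega=0\}=\{f\,dq-q\,df+g\,dq'-q'\,dg:\ q,q'\in V\}.$$

In particular every codimension one foliation with $L=\mathcal O_X(2)$ is given by a pencil of hyperplane sections, for a unique pencil. A companion result, Theorem B in Section 9, says how $\mathrm{Fol}(X,2)$ sits in $\mathbb P(M)$.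

## 3. The affine cell and the lines of $X$

We want to turn sections and twisted forms into polynomials, as setting $X_0=1$ did for $\mathbb P^3$.

**Group notation.** We may take $G$ simply connected, so that it acts on $V$ and $M$. Let $h$ be the fundamental coweight dual to $\alpha$. As $\alpha$ has coefficient $1$ in the highest root, $h$ has only the eigenvalues $-1,0,1$ on $\mathfrak g$, and
$$\mathfrak g=\mathfrak u^-\oplus\mathfrak l\oplus\mathfrak u^+,\qquad \mathfrak p=\mathfrak l\oplus\mathfrak u^+,$$
where $\mathfrak u^\pm$ are abelian because $\pm2$ is not an eigenvalue. Let $U^\pm=\exp\mathfrak u^\pm$, $P=LU^+$ with $L$ the (connected) Levi subgroup, and $P^-=LU^-$. Let $B_L^-$ be a Borel subgroup of $L$ and $B^-=B^-_LU^-$, a Borel subgroup of $G$. (From now on $L$ is this group; the line bundle is always $\mathcal O_X(2)$.) Write $o=eP$ and $u=\mathfrak u^-\cong\mathfrak g/\mathfrak p=T_oX$.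

The $L$-module $u$ is irreducible. Indeed, an $L$-highest weight vector in $\mathfrak u^+$ is also killed by the abelian algebra $\mathfrak u^+$, so it is a highest weight vector of the irreducible $\mathfrak g$-module $\mathfrak g$, unique up to scalar. Thus $\mathfrak u^+$ is irreducible, and so is its dual $\mathfrak u^-$.

Recall that $\mathcal O_X(1)$ is the line bundle of the fundamental weight $\omega_k$; it is very ample, and has degree $\langle\omega_k,\alpha^\vee\rangle=1$ on the curve $\ell_0=SL_2(\alpha)\cdot o\cong\mathbb P^1$, which is the closure of $\{\exp(te_{-\alpha})o\}_{t\in\mathbb C}$.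

**Lemma 1 (the cell).** The map $v\mapsto\exp(v)o$ is an open immersion $u\to X$, whose image $X_0$ is stable under $P^-$. The complement $\Delta=X\setminus X_0$ is a prime divisor and is the divisor of some $s_0\in V$. Division by $s_0$, resp. $s_0^2$, identifies $V$ with a subspace of $\mathbb C[u]$ containing $1$, and $M$ with a space of polynomial $1$-forms on $u$. Under this identification $U^-$ acts by translations of $u$, $L$ acts through its linear action on $u$ up to a character, and $\psi_X$ becomes the usual $\omega\mapsto\omega\wedge d\omega$.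

*Proof.* That the map is an open immersion is the standard description of the open cell of $G/P$. As $X_0$ is affine and $X$ is projective of positive dimension, $\Delta$ is nonempty of pure codimension $1$. Since $X_0$ is an affine space, its class group is zero and its units are constants. So $\operatorname{Pic}X$ is generated by the components of $\Delta$, and there is no relation among them, since a relation would be a nonconstant unit on $X_0$. As $\operatorname{Pic}X\cong\mathbb Z$, there is one component and its class generates. Being effective, it is $\mathcal O_X(1)$, which gives $s_0$.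

The group $L$ fixes $o$ and normalizes $U^-$, so $X_0=U^-o$ is $P^-$-stable. Hence $\Delta$ is, and $s_0$ is $P^-$-semi-invariant. The unipotent group $U^-$ has no nontrivial character, so $s_0$ is $U^-$-invariant. Since $\exp(w)\exp(v)o=\exp(v+w)o$ and $\lambda\exp(v)o=\exp(\lambda v)o$ for $\lambda\in L$, the actions are as claimed. Restriction to the dense set $X_0$ is injective on sections of vector bundles. Finally $\psi_X(\omega)$ is a section of $\Omega^3_X(4)$, and dividing it by $s_0^4$ gives $\bar\omega\wedge d\bar\omega$ with $\bar\omega=\omega/s_0^2$. $\square$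

**Example (Grassmannians).** For $G(k,n)$, $u$ is the space of $(n-k)\times k$ matrices $A$, and $X_0$ consists of the graphs of the maps $A\colon\mathbb C^k\to\mathbb C^{n-k}$. The Plücker coordinates of such a graph are, up to sign, the minors of $A$ of all sizes, including the empty minor $1$. So $V$ is the span of all minors. For $k=1$ this is $\mathbb P^{n-1}$ and $V=\langle1,x_1,\dots,x_{n-1}\rangle$.

**Example (quadrics).** For the quadric $X_0X_{m+1}=Q(X_1,\dots,X_m)$ with $Q$ nondegenerate and $m\ge3$, the cell is $v\mapsto[1:v:Q(v)]$ and $V=\langle1,x_1,\dots,x_m,Q\rangle$.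

**Definition (lines, the cone $\hat C$).** A *line* is a $G$-translate of $\ell_0$. Put $\hat C=L\cdot e_{-\alpha}\subset u$.

As an orbit of a connected group, $\hat C$ is smooth, irreducible and locally closed. It spans $u$ because $u$ is irreducible. For $G(k,n)$ it is the set of matrices of rank one, the orbit of a matrix unit under $A\mapsto aAb^{-1}$. In the quadric example, $\{v+ty\}$ is mapped onto an affine part of a straight line exactly when $Q(v+ty)$ has degree at most $1$ in $t$, that is, when $Q(y)=0$; there $\hat C=\{y\ne0:Q(y)=0\}$.

**Lemma 2 (lines).**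
(i) At every point of $X$ the tangent directions of the lines through it span the tangent space.
(ii) For $v\in u$ and $y\in\hat C$, the closure $\ell_{v,y}$ of $\{v+ty\}_{t\in\mathbb C}$ is a line, and $s_0|_{\ell_{v,y}}$ has a simple zero at $t=\infty$ and no other zero.
(iii) Every line not contained in $\Delta$ is some $\ell_{v,y}$.

*Proof.* (i) By homogeneity consider $o$: the lines $\lambda\ell_0$, $\lambda\in L$, have directions $\lambda e_{-\alpha}$, and these span $u$.

(ii) If $y=\lambda e_{-\alpha}$, then $\exp(v)\lambda\exp(te_{-\alpha})o=\exp(v+ty)o$, so $\ell_{v,y}=\exp(v)\lambda\ell_0$. On it $\mathcal O_X(1)$ has degree $1$ and $s_0$ does not vanish on $\{v+ty\}\subset X_0$. So its one zero, which is simple, is at $t=\infty$.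

(iii) Let $\ell\not\subset\Delta$ be a line and $\exp(v)o\in\ell$. Then $\exp(-v)\ell$ is a line through $o$. Since $\ell_0$ is homogeneous under $SL_2(\alpha)$, we can write $\exp(-v)\ell=\gamma\ell_0$ with $\gamma o=o$, so $\gamma=\lambda n$ with $\lambda\in L$, $n\in U^+$. Its direction at $o$ is $\gamma e_{-\alpha}\equiv\lambda e_{-\alpha}\pmod{\mathfrak p}$, because $[\mathfrak u^+,\mathfrak u^-]\subset\mathfrak l$, so $U^+$ acts trivially on $\mathfrak g/\mathfrak p$. Under the embedding by $\mathcal O_X(1)$, both $\gamma\ell_0$ and $\lambda\ell_0$ are straight lines through the same point with the same direction. So they are equal, and $\ell=\exp(v)\lambda\ell_0=\ell_{v,y}$ with $y=\lambda e_{-\alpha}$. $\square$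

## 4. Sections of $\mathcal O_X(1)$ as polynomials affine along $\hat C$

We now characterize $V\subset\mathbb C[u]$ by differential equations, so that we can later recognize a polynomial as a section.

**Lemma 3.** $V=\{R\in\mathbb C[u]:\ \partial_y^2R=0\ \text{ for all }y\in\hat C\}.$

*Proof.* "$\subset$". If $s\in V$, then $s/s_0$ has at most a simple pole at $t=\infty$ on $\ell_{v,y}$, so $(s/s_0)(v+ty)$ has degree at most $1$ in $t$, for all $v$.

"$\supset$". Let $R\ne0$ satisfy the equations, and let $a\ge0$ be its pole order along $\Delta$ ($a=0$ if there is no pole). If $a\le1$, then $Rs_0$ is a regular section of $\mathcal O_X(1)$, so $R\in V$. Suppose $a\ge2$ and write $R=\sigma/s_0^a$ with $\sigma\in H^0(\mathcal O_X(a))$ not vanishing identically on $\Delta$. Choose a smooth point $z\in\Delta$ with $\sigma(z)\ne0$. By Lemma 2(i) some line through $z$ is not tangent to $\Delta$ at $z$. It is therefore not contained in $\Delta$, so it is some $\ell_{v,y}$, with $z$ at $t=\infty$. There $s_0$ has a simple zero and $\sigma$ is nonzero, so $R(v+ty)$ has a pole of order exactly $a$ at infinity: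 it is a polynomial in $t$ of degree $a\ge2$. This contradicts $\partial_y^2R=0$. $\square$

For the quadric: $R$ satisfies the equations exactly when its Hessian vanishes on $Q=0$ at each point, so it is a multiple $\mu$ of the matrix $(Q_{ij})$. With $Q=\sum x_i^2$, symmetry of third derivatives gives $(\partial_k\mu)\,\delta_{ij}=(\partial_i\mu)\,\delta_{kj}$. Taking $i=j\ne k$ gives $\partial_k\mu=0$. So $\mu$ is constant and $R\in\langle1,x_i,Q\rangle$, as it should be.

The equations are homogeneous with constant coefficients and hold for affine functions. So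
$$V=\bigoplus_{d=0}^rV_d,\qquad V_0=\mathbb C,\quad V_1=u^*,\quad V_r\ne0,$$
graded by degree and stable under all $\partial_v$. Also, for $0\ne x\in u^*$,
$$V\cap\mathbb C[x]=\langle1,x\rangle. \tag{1}$$
Indeed $\partial_y^2c(x)=c''(x)\,x(y)^2$, and $x(y)\ne0$ for some $y\in\hat C$ because $\hat C$ spans $u$.

## 5. Twisted forms on the cell and the distinguished point $[dx_0]$

Let $\Phi\colon\bigwedge^2V\to M$ be the map $\Phi(f\wedge g)=f\,dg-g\,df$. It lands in $M$: changing the trivialization of $\mathcal O_X(1)$ multiplies $f\,dg-g\,df$ by a square, so it is a section of $\Omega^1_X(2)$. In particular $dq=\Phi(1\wedge q)\in M$ for $q\in V$. The map $\Phi$ is $G$-equivariant.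

**Lemma 4.**
(a) For $\eta\in M$ and $y\in\hat C$ we have $\partial_y(\iota_y\eta)=0$.
(b) There is a nonzero $x_0\in u^*$ such that every nonempty closed $G$-stable subset of $\mathbb P(M)$ contains $[dx_0]$. Moreover $M$ is an irreducible $G$-module, and $\Phi$ is surjective.
(c) No nonzero $\omega\in M$ vanishes in codimension one. Hence $\mathrm{Dist}(X,2)=\mathbb P(M)$, and $\mathrm{Fol}(X,2)=\mathrm{IF}(X,\mathcal O_X(2))$ is a $G$-stable closed subscheme of $\mathbb P(M)$.

*Proof.* (a) On $\ell=\ell_{v,y}$ the twisted form pulls back to a section of $\Omega^1_\ell(2)\cong\mathcal O_{\mathbb P^1}$, namely $s_0^2\,(\iota_y\eta)(v+ty)\,dt$. At $t=\infty$ the section $s_0$ has a simple zero and $dt=-d\tau/\tau^2$ (with $\tau=1/t$) has a double pole; neither has other zeros or poles. So $s_0^2\,dt$ is a nowhere vanishing section, and its coefficient $(\iota_y\eta)(v+ty)$ is constant in $t$.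

(b) By Borel's fixed point theorem a nonempty closed $G$-stable subset of $\mathbb P(M)$ contains a $B^-$-fixed point $[\omega]$. Since $U^-$ is unipotent, $\omega$ is $U^-$-invariant, that is, a translation invariant form $dx$ with $x\in u^*$. The line $\mathbb Cx$ is $B_L^-$-stable. The irreducible $L$-module $u^*$ has only one $B^-_L$-stable line, $\mathbb Cx_0$ say; so $[\omega]=[dx_0]$.

Every nonzero $G$-submodule of $M$ thus contains $dx_0$. By complete reducibility a proper nonzero submodule would have a nonzero complement, and both would contain $dx_0$. So $M$, which is nonzero, is irreducible. The image of the nonzero equivariant map $\Phi$ is all of $M$.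

(c) Suppose $0\ne\omega\in M$ vanishes on a prime divisor in $|\mathcal O_X(a)|$, $a\ge1$. Dividing by its equation we get $0\ne\omega'\in H^0(\Omega^1_X(2-a))$. On each line $\ell$ it restricts to an element of $H^0(\Omega^1_\ell(2-a))=H^0(\mathcal O_{\mathbb P^1}(-a))=0$. So $\omega'$ kills the directions of all lines. By Lemma 2(i) these span every tangent space, so $\omega'=0$, a contradiction. The rest follows because $\psi_X$ is $G$-equivariant. $\square$

## 6. What the Plücker relations miss

If $f,g\in V$ are independent and $\omega=f\,dg-g\,df$, then $\omega=f^2d(g/f)\ne0$, $d\omega=2\,df\wedge dg$ and $\omega\wedge d\omega=0$. So pencils give integrable forms. To show that nothing else occurs, the natural plan is to imitate Section 1: pull the equations back along the surjection $\Phi$ and recognize the Plücker relations. Define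
$$\Psi\colon\textstyle\bigwedge^4V\to H^0(\Omega^3_X(4)),\qquad \Psi(f_1\wedge f_2\wedge f_3\wedge f_4)=\sum_i(-1)^{i-1}f_i\,df_1\wedge\cdots\widehat{df_i}\cdots\wedge df_4 .$$
For $\theta=f_1\wedge f_2$ and $\theta'=f_3\wedge f_4$ one expands directly
$$\tfrac12\bigl(\Phi(\theta)\wedge d\Phi(\theta')+\Phi(\theta')\wedge d\Phi(\theta)\bigr)=(f_1df_2-f_2df_1)\wedge df_3\wedge df_4+(f_3df_4-f_4df_3)\wedge df_1\wedge df_2=\Psi(\theta\wedge\theta').$$
By bilinearity this holds for all $\theta,\theta'\in\bigwedge^2V$. (In particular $\Psi$ does land in $H^0(\Omega^3_X(4))$.) Thus integrability of $\Phi(\theta)$ is the equation $\Psi(\theta\wedge\theta)=0$, while the Plücker relations are $\theta\wedge\theta=0$. For $\mathbb P^3$, $\bigwedge^4V$ is a line and $\Psi(1\wedge x_1\wedge x_2\wedge x_3)=dx_1\wedge dx_2\wedge dx_3\ne0$, so the two agree.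

In general they do not. Take $X=G(3,6)$, so $u$ is the space of $3\times3$ matrices $(a_{ij})$ and $V$ is spanned by $1$, the $a_{ij}$, their cofactors $A_{ij}=\partial\det/\partial a_{ij}$, and $\det$. Put
$$k=1\wedge\det-\sum_{i,j}a_{ij}\wedge A_{ij}.$$
By Euler's formula $\sum a_{ij}A_{ij}=3\det$. Also $\sum A_{ij}\,da_{ij}=d\det$, so $\sum a_{ij}\,dA_{ij}=2\,d\det$. Hence
$$\Phi(k)=d\det-\sum(a_{ij}\,dA_{ij}-A_{ij}\,da_{ij})=d\det-(2\,d\det-d\det)=0 .$$
Consequently $\Psi(k\wedge\theta)=0$ for every $\theta$. But $k\wedge a_{11}\wedge a_{12}\ne0$, since its component with factors of degrees $0,3,1,1$ is $1\wedge\det\wedge a_{11}\wedge a_{12}$. So $\Psi$ is not injective and the plan stops here: the integrability equations are strictly weaker than the Plücker relations, and one cannot read off the zero scheme.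

A second attempt is to compute tangent spaces. By Lemma 4(b) one point is enough: the set of singular points of $\mathrm{Fol}(X,2)$ is closed and $G$-stable, so if it is nonempty it contains $[dx_0]$. At $\omega=dx$ the tangent condition is simply $dx\wedge d\eta=0$. For projective space this is immediate: writing $x=x_1$ and $\eta=\sum a_i\,dx_i+\sum_{i<j}b_{ij}(x_i\,dx_j-x_j\,dx_i)$, it says $b_{ij}=0$ for $2\le i<j$, which leaves $n+(n-1)=2N-3$ parameters on $\mathbb P^n$, where $N=n+1$.

For the quadric it is still a short computation. Let $x=x_1,x_2,\dots,x_m$ be coordinates. As $\Phi$ is surjective, every $\eta\in M$ is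
$$\eta=d\ell+e\,dQ+\sum_{i<j}b_{ij}(x_i\,dx_j-x_j\,dx_i)+(c\,dQ-Q\,dc),\qquad \ell,c\in u^*,\ e\in\mathbb C .$$
In $\tfrac12dx\wedge d\eta=\sum_{i<j} b_{ij}\,dx\wedge dx_i\wedge dx_j+dx\wedge dc\wedge dQ$ the first sum has constant coefficients and the last term has linear ones, so both vanish. The first gives $b_{ij}=0$ for $2\le i<j$. The second, differentiated, gives $dx\wedge dc\wedge dz=0$ for all $z\in u^*$, because the derivatives of the nondegenerate $Q$ span $u^*$. As $m\ge3$, this forces $c\in\mathbb Cx$. The solutions are spanned by the $dx_i$, $dQ$, $x\,dx_j-x_j\,dx$ $(j\ge2)$ and $x\,dQ-Q\,dx$. These are linearly independent, and their number is $m+1+(m-1)+1=2N-3$, with $N=m+2$.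

In both cases we used an explicit basis of $V$ and the independence of the forms $dx\wedge df_i\wedge df_j$. For $G(3,6)$ this independence fails: $\Phi(k)=0$ gives a linear relation among the forms $da_{ij}\wedge dA_{ij}$, although $k\notin 1\wedge V+x\wedge V$. So we need a computation of $\{\eta\in M:dx\wedge d\eta=0\}$ that never chooses a preimage in $\bigwedge^2V$.

## 7. The tangent space at $[dx]$: eliminating one of two unknown polynomials

**Proposition 5.** Let $0\ne x\in u^*$. Then
$$\{\eta\in M:dx\wedge d\eta=0\}=T_x:=\{dq+x\,dq'-q'\,dx:\ q,q'\in V\},\qquad\dim T_x=2N-3 .$$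

Here is how the argument goes. The condition $dx\wedge d\eta=0$ alone, for any polynomial form, gives $\eta=dF-S\,dx$ with two polynomials $F,S$. We would like both to be controlled by $V$. But $S$ is ambiguous: $0=d(x^3/3)-x^2\,dx$, with $x^2\notin V$ by (1). So the best to hope for is $S\in V+\mathbb C[x]$. What we know is Lemma 4(a), one equation mixing the two unknowns:
$$D^2F(y,y)=x(y)\,\partial_yS\qquad(y\in\hat C),$$
and it holds only for $y$ in the cone. The way forward is to differentiate it once in the base point and once along the cone. Then the third derivative $D^3F(y,y,y')$ with $y'$ tangent to $\hat C$ is computed in two ways, $F$ disappears, and an equation for $S$ alone remains.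

Throughout, $D^kF(v_1,\dots,v_k)=\partial_{v_1}\cdots\partial_{v_k}F$, a polynomial on $u$ that is symmetric and multilinear in the $v_i$. For $y\in\hat C$, $T_y\hat C\subset u$ is the tangent space. If a polynomial in $y\in u$ vanishes on $\hat C$, its differential at $y\in\hat C$ kills $T_y\hat C$; this is what "differentiating along $y'\in T_y\hat C$" means.

*Proof.*

**Step 0: the easy inclusion and the dimension.** This step is for "$\supset$" and for counting. We have $T_x\subset M$ by Section 5, and $d(dq+x\,dq'-q'\,dx)=2\,dx\wedge dq'$, so $dx\wedge d(\cdot)=0$ on $T_x$. Now suppose $dq+x\,dq'-q'\,dx=0$. Applying $d$ gives $dx\wedge dq'=0$, so $q'\in\mathbb C[x]\cap V$, and $q'=a+bx$ by (1). Then $x\,dq'-q'\,dx=-a\,dx$, so $dq=a\,dx$ and $q=ax+e$. Conversely, all such pairs $(q,q')$ are solutions. So the map $V\oplus V\to T_x$ has kernel of dimension $3$, and $\dim T_x=2N-3$.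

From now on $\eta\in M$ satisfies $dx\wedge d\eta=0$.

**Step 1: normal form.** This step replaces $\eta$ by two polynomials. Choose coordinates $x_1=x,x_2,\dots,x_m$ on $u$. Then $d\eta=dx\wedge\beta$ with $\beta=\sum_{j\ge2}b_j\,dx_j$. From $d(d\eta)=0$ we get $dx\wedge d\beta=0$, that is, $\partial_ib_j=\partial_jb_i$ for $i,j\ge2$. By the polynomial Poincaré lemma in $x_2,\dots,x_m$ with parameter $x_1$, explicitly with
$$S=\int_0^1\sum_{j\ge2}x_j\,b_j(x_1,sx_2,\dots,sx_m)\,ds\in\mathbb C[u],$$
we have $\partial_jS=b_j$ for $j\ge2$. So $d\eta=dx\wedge dS$ and $d(\eta+S\,dx)=dx\wedge dS+dS\wedge dx=0$. Hence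
$$\eta=dF-S\,dx,\qquad F,S\in\mathbb C[u].$$

**Step 2: elimination of $F$.** This step finds $D^2S$ on the cone. Since $\iota_y\eta=\partial_yF-x(y)S$, Lemma 4(a) gives $D^2F(y,y)=x(y)\,\partial_yS$ for $y\in\hat C$, as an identity on $u$. Apply $\partial_w$:
$$D^3F(y,y,w)=x(y)\,D^2S(y,w)\qquad(y\in\hat C,\ w\in u). \tag{2}$$
Fix $w$ and differentiate along $y'\in T_y\hat C$:
$$2D^3F(y,y',w)=x(y')\,D^2S(y,w)+x(y)\,D^2S(y',w).$$
Put $w=y$. The left side becomes $2D^3F(y,y,y')$, which by (2) with $w=y'$ equals $2x(y)D^2S(y,y')$. Therefore
$$x(y)\,D^2S(y,y')=x(y')\,D^2S(y,y)\qquad(y\in\hat C,\ y'\in T_y\hat C). \tag{3}$$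

Let $\hat C^\circ=\hat C\cap\{x\ne0\}$. It is nonempty since $\hat C$ spans $u$, and open in the smooth irreducible variety $\hat C$. So it is smooth, connected and dense in $\hat C$. At a fixed point of $u$, the function $y\mapsto D^2S(y,y)/x(y)^2$ on $\hat C^\circ$ has derivative
$$2x(y)^{-3}\bigl(x(y)D^2S(y,y')-x(y')D^2S(y,y)\bigr)=0$$
in the direction $y'$, by (3). So it is constant on $\hat C^\circ$. By density there is a function $\kappa$ on $u$ with
$$D^2S(y,y)=\kappa\,x(y)^2\qquad\text{for all }y\in\hat C, \tag{4}$$
and $\kappa=D^2S(y_0,y_0)/x(y_0)^2$ for any one $y_0\in\hat C^\circ$ shows $\kappa\in\mathbb C[u]$.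

**Step 3: $\kappa$ is a polynomial in $x$.** This step makes it possible to integrate $\kappa$ twice in the variable $x$. We repeat the trick one level up. Applying $\partial_w$ to (4),
$$D^3S(y,y,w)=x(y)^2\,\partial_w\kappa, \tag{5}$$
and differentiating along $y'\in T_y\hat C$, $D^3S(y,y',w)=x(y)\,x(y')\,\partial_w\kappa$. With $w=y$ here and $w=y'$ in (5) we get $x(y)x(y')\,\partial_y\kappa=x(y)^2\,\partial_{y'}\kappa$. On $\hat C^\circ$ this says $x(y)\,\partial_{y'}\kappa=x(y')\,\partial_y\kappa$. So at each point of $u$ the function $y\mapsto\partial_y\kappa/x(y)$ has zero differential on the connected variety $\hat C^\circ$, and is a constant $\mu$. By density $\partial_y\kappa=\mu\,x(y)$ for all $y\in\hat C$. Both sides are linear in $y$ and $\hat C$ spans $u$, so $d\kappa=\mu\,dx$ at each point, where $\mu$ may depend on the point. Hence $\partial_j\kappa=0$ for $j\ge2$, and $\kappa\in\mathbb C[x]$.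

**Step 4: correcting $S$ and $F$ into $V$.** This step finishes the proof. Choose $c\in\mathbb C[x]$ with $c''=\kappa$ and put $q=S-c$. For $y\in\hat C$, (4) gives $\partial_y^2q=\kappa x(y)^2-c''x(y)^2=0$, so $q\in V$ by Lemma 3. The form $c(x)\,dx$ is exact, so $\eta=dF_1-q\,dx$ for some $F_1\in\mathbb C[u]$. With $F_2=F_1-\tfrac12xq$,
$$\eta=dF_2+\tfrac12(x\,dq-q\,dx).$$
Here $dF_2=\eta-\tfrac12(x\,dq-q\,dx)\in M$, so Lemma 4(a) gives $\partial_y^2F_2=\partial_y(\iota_y\,dF_2)=0$ for all $y\in\hat C$, and $F_2\in V$ by Lemma 3. So $\eta\in T_x$, with the pair $(F_2,\tfrac12q)$. $\square$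

On the quadric, (4) says that at each point the quadratic form $D^2S-\kappa x^2$ vanishes on the cone $Q=0$, so it is a multiple of $Q$. The multiple of $Q$ is what an element of $V$ may contribute, and $\kappa x^2$ is the ambiguity $c(x)$ in $S$.

## 8. From $[dx_0]$ to all of $\mathrm{Fol}(X,2)$: proof of Theorem A

The equality $\mathrm{Fol}(X,2)=\mathrm{IF}(X,\mathcal O_X(2))$ is Lemma 4(c).

**Step 1: the morphism $\varphi$.** This step checks that $\varphi$ is defined and lands in the scheme $\mathrm{Fol}(X,2)$. By Section 6, $\Phi(f\wedge g)\ne0$ for independent $f,g$, so $\varphi\colon G(2,V)\to\mathbb P(M)$ is the Plücker embedding followed by the linear projection induced by $\Phi$, defined everywhere on $G(2,V)$. All image points are integrable. As $G(2,V)$ is reduced, the equations of $\mathrm{Fol}(X,2)$ pull back to zero, so $\varphi$ factors through the scheme $\mathrm{Fol}(X,2)$.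

**Step 2: regularity at $[dx_0]$.** This step uses Proposition 5 at one point. Let $W_0=\langle1,x_0\rangle$, so $\varphi(W_0)=[dx_0]$. Since $d(dx_0)=0$, the tangent space of $\mathrm{Fol}(X,2)$ at $[dx_0]$ is $\{\eta\in M:dx_0\wedge d\eta=0\}/\mathbb C\,dx_0=T_{x_0}/\mathbb C\,dx_0$, of dimension $2N-4$. The affine tangent space of the Plücker cone at $1\wedge x_0$ is $1\wedge V+x_0\wedge V$, and
$$\Phi(1\wedge q+x_0\wedge q')=dq+x_0\,dq'-q'\,dx_0,$$
so $\Phi$ maps it onto $T_{x_0}$. Hence $d\varphi_{W_0}$ is a surjection from a space of dimension $\dim G(2,V)=2N-4$ onto the tangent space of $\mathrm{Fol}(X,2)$, of the same dimension. It is an isomorphism, so $\varphi$ is unramified at $W_0$. Then $W_0$ is isolated in its fiber, the general fiber of $\varphi$ over its image is finite, and $\dim\varphi(G(2,V))=2N-4$. The irreducible closed set $\varphi(G(2,V))\subset\mathrm{Fol}(X,2)$ passes through $[dx_0]$. So $\mathrm{Fol}(X,2)$ has local dimension at least $2N-4$ there, with a tangent space of dimension $2N-4$. It is regular of dimension $2N-4$ at $[dx_0]$.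

**Step 3: smoothness and irreducibility.** This step spreads Step 2 by the group. The set of non-regular points of $\mathrm{Fol}(X,2)$ is closed and $G$-stable and does not contain $[dx_0]$. By Lemma 4(b) it is empty. So $\mathrm{Fol}(X,2)$ is smooth, in particular reduced. Each connected component is closed, and $G$-stable because $G$ is connected. So each contains $[dx_0]$, and there is only one. A smooth connected scheme is irreducible; its dimension is $2N-4$.

**Step 4: $\varphi$ is finite, flat and surjective.** This step prepares the count of a single fiber. The map $\varphi$ is proper with image of dimension $2N-4$ in an irreducible scheme of that dimension, so it is surjective. The bundle $\varphi^*\mathcal O(1)$ is the Plücker bundle, which is ample. A curve in a fiber would carry a trivial restriction of it, so fibers are finite, and a proper map with finite fibers is finite. A finite map between smooth varieties of the same dimension is flat.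

**Step 5: the fiber over $[dx_0]$.** This step shows that the degree is $1$. Suppose $f\,dg-g\,df=c\,dx_0$ with $c\ne0$. Applying $d$, $df\wedge dg=0$. So
$$c\,dx_0\wedge df=(f\,dg-g\,df)\wedge df=f\,dg\wedge df=0,$$
and likewise $dx_0\wedge dg=0$. Hence $f,g\in\mathbb C[x_0]\cap V=\langle1,x_0\rangle$ by (1), and $\langle f,g\rangle=W_0$. So the fiber has the single point $W_0$, where $\varphi$ is unramified. It is one reduced point.

**Step 6: $\varphi$ is an isomorphism.** By flatness and finiteness $\varphi_*\mathcal O_{G(2,V)}$ is locally free, of constant rank since $\mathrm{Fol}(X,2)$ is connected, and the rank is $1$ by Step 5. At each point the map $\mathcal O_{\mathrm{Fol}(X,2)}\to\varphi_*\mathcal O_{G(2,V)}$ induces on fibers the map from $\mathbb C$ to a one-dimensional algebra sending $1$ to $1$, an isomorphism. So it is an isomorphism of line bundles. A finite, hence affine, morphism with this property is an isomorphism.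

**Step 7: all tangent spaces.** For any $W=\langle f,g\rangle$ the affine tangent space of the Plücker cone at $f\wedge g$ is $f\wedge V+g\wedge V$. Since $\varphi$ is an isomorphism of schemes, the affine tangent space of $\mathrm{Fol}(X,2)$ at $\varphi(W)$ is $\Phi(f\wedge V+g\wedge V)$. This is the last formula of Theorem A. $\blacksquare$

## 9. The kernel of $\Phi$ and the embedding in $\mathbb P(M)$

The element $k$ of Section 6 shows that $\mathrm{Fol}(X,2)\subset\mathbb P(M)$ need not be the Plücker embedding of $G(2,V)$. Recall that an element of $\bigwedge^2V$ has rank $2s$ if $s$ is the smallest number of decomposable summands it needs.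

**Theorem B.** Let $K=\ker\Phi$. Then $\Phi$ is surjective, every nonzero element of $K$ has rank at least $6$, and $\mathrm{Fol}(X,2)\subset\mathbb P(M)$ is the isomorphic projection of the Plücker-embedded $G(2,V)$ from $\mathbb P(K)$. Let $r$ be the top degree of $V=\bigoplus_{d=0}^rV_d$. Then $K=0$ (that is, the embedding is the Plücker embedding) if and only if $r\le2$.

*Proof.*

**Step 1: surjectivity, projection, ranks.** This step draws the consequences of Theorem A. Surjectivity is Lemma 4(b), so $M=\bigwedge^2V/K$, and the statement on the projection is Theorem A. No $f\wedge g\ne0$ lies in $K$, by Section 6. If $f\wedge g+f'\wedge g'\in K$ had rank $4$, then $\Phi(f\wedge g)=-\Phi(f'\wedge g')$, so the distinct pencils $\langle f,g\rangle$ and $\langle f',g'\rangle$ would have the same image under $\varphi$. This contradicts the injectivity of $\varphi$.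

**Step 2: if $r\ge3$, then $K\ne0$.** This step generalizes the element $k$ of Section 6. A nonzero homogeneous polynomial of positive degree has a nonzero partial derivative. Starting from a nonzero element of $V_r$ we thus reach some $0\ne q\in V_3$, with $\partial_iq\in V_2$. Put $k=1\wedge q-\sum_ix_i\wedge\partial_iq$. By Euler's formula $\sum_ix_i\,d(\partial_iq)=d(3q)-\sum_i\partial_iq\,dx_i=2\,dq$, so
$$\Phi(k)=dq-\sum_i\bigl(x_i\,d(\partial_iq)-\partial_iq\,dx_i\bigr)=dq-(2\,dq-dq)=0 .$$
And $k\ne0$, since its component in $V_0\wedge V_3$ is $1\wedge q$.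

**Step 3: if $r\le2$, then $K=0$.** This step goes degree by degree. Give $\bigwedge^2V$ its grading by total degree, and $1$-forms the grading in which $x_i$ and $dx_i$ both have degree $1$. Then $\Phi$ is homogeneous, so $K$ is graded, with degrees in $\{1,2,3,4\}$.

*Degree $1$.* $\Phi(1\wedge x)=dx$ is nonzero for $0\ne x\in V_1$.

*Degree $2$.* Let $\Phi(1\wedge q+\sum_{i<j}a_{ij}\,x_i\wedge x_j)=0$ with $q\in V_2$. Applying $d$ gives $2\sum_{i<j} a_{ij}\,dx_i\wedge dx_j=0$, so all $a_{ij}=0$. Then $dq=0$, and $q=0$ as $q$ is homogeneous of degree $2$.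

*Degree $3$.* Here the graded piece is $V_1\wedge V_2\cong V_1\otimes V_2$, as $V_3=0$. Let $\Phi(\sum_i x_i\wedge q_i)=0$ with $q_i\in V_2$. Applying $d$ gives $\sum_i dx_i\wedge dq_i=0$, that is, $\sum_i q_i\,dx_i$ is closed. So $q_i=\partial_iP$ for a cubic form $P$. For $y\in\hat C$ we have $\partial_i(\partial_y^2P)=\partial_y^2q_i=0$ for all $i$, so the linear form $\partial_y^2P$ is zero. By Lemma 3, $P\in V_3=0$, and all $q_i=0$.

*Degree $4$.* Here the graded piece is $\bigwedge^2V_2$. Let each $\partial_v$ act on $\bigwedge^2V$ as a derivation; this preserves $K$, because $\Phi$ commutes with $\partial_v$ (acting on the coefficients of forms). Let $a_1,\dots,a_s$ be a basis of $V_2$ and $k=\tfrac12\sum_{i,j}k_{ij}\,a_i\wedge a_j\in K$ with $k_{ij}=-k_{ji}$. Then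
$$\partial_vk=\sum_{i,j}k_{ij}\,\partial_va_i\wedge a_j$$
lies in $K$ and has degree $3$, so it is zero. In $V_1\wedge V_2\cong V_1\otimes V_2$ the $a_j$ are independent, so $\partial_v\bigl(\sum_ik_{ij}a_i\bigr)=0$ for all $j$ and all $v\in u$. A quadratic form with zero derivatives vanishes, so $\sum_ik_{ij}a_i=0$, and all $k_{ij}=0$. $\blacksquare$

## 10. The top degree $r$ in each type

Which $X$ have $r\le2$? The element $\exp(th)\in L$ acts on $u=\mathfrak u^-$ by $e^{-t}$, so by Lemma 1 $h$ acts on $V_d$ by $d-a$ with a constant $a$. Since $V_0$ and $V_r$ are nonzero, $r$ is the difference of the largest and the smallest eigenvalue of $h$ on $V$, or equally on $V^\vee$. By Borel–Weil $V^\vee$ is the irreducible module of highest weight $\omega_k$. Its weights are $\omega_k$ minus sums of positive roots, and $h\ge0$ on positive roots, so the extreme values are taken at the highest weight $\omega_k$ and the lowest weight $w_0\omega_k$: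
$$r=(\omega_k-w_0\omega_k)(h).$$

For $G(k,n)$ the cell already shows $r=\min(k,n-k)$, the size of the largest minor, and for quadrics $r=2$. For $LG(n,2n)$, $h$ takes the value $\tfrac12$ on each $\varepsilon_i$, $\omega_n=\varepsilon_1+\dots+\varepsilon_n$ and $w_0=-1$, so $r=n$. For the spinor varieties of $D_n$, $h$ again takes the value $\tfrac12$ on each $\varepsilon_i$, and the weights of the half-spin module are $\tfrac12(\pm\varepsilon_1\pm\dots\pm\varepsilon_n)$ with an even number of minus signs. Changing one sign lowers $h$ by $\tfrac12$ and at most $2\lfloor n/2\rfloor$ signs can be changed, so $r=\lfloor n/2\rfloor$.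

For the exceptional cases, $\omega_i(h)$ is the coefficient of $\alpha_k$ in $\omega_i$. For $E_6/P_1$, $-w_0$ exchanges $\omega_1$ and $\omega_6$, whose coefficients of $\alpha_1$ are $\tfrac43$ and $\tfrac23$, so $r=2$. For $E_7/P_7$, $-w_0$ is the identity and the coefficient of $\alpha_7$ in $\omega_7$ is $\tfrac32$, so $r=3$.

By Theorem B, up to isomorphism of $X$, $\mathrm{Fol}(X,2)$ is the Plücker-embedded $G(2,V)$ exactly for $\mathbb P^n$, quadrics, $G(2,n)$, the $10$-dimensional spinor variety (type $D_5$) and the Cayley plane. The remaining small cases are on this list, through $LG(1,2)\cong\mathbb P^1$, $LG(2,4)$ being a $3$-dimensional quadric, and the spinor varieties of $D_3$ and $D_4$ being $\mathbb P^3$ and a $6$-dimensional quadric. In all other cases $\mathrm{Fol}(X,2)$ is a proper linear projection of the Plücker-embedded $G(2,V)$, and by Theorem A this projection is still an isomorphism onto its image.
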